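\title{A countably compact space $X$ with no complemented copy of $(c_0)_p$ in $C_p(X\times X)$}

\begin{abstract}
Assuming the continuum hypothesis, Martin's axiom, or more generally $\mathfrak h=\mathfrak c$ or $\operatorname{cov}(\mathcal M)=\mathfrak c$, we construct an infinite countably compact space $X\subseteq\beta\omega$ such that, for every $m\ge 1$, there is no continuous linear surjection from $C_p(X^m)$ or from $C_p^*(X^m)$ onto $(c_0)_p$. In particular neither $C_p(X\times X)$ nor $C_p^*(X\times X)$ contains a complemented copy of $(c_0)_p$, which answers a question of K\k{a}kol, Marciszewski, Sobota and Zdomskyy in the affirmative. The restriction to finite powers is necessary: $C_p(X^\omega)$ and $C_p^*(X^\omega)$ contain a complemented copy of $(c_0)_p$ whenever $X$ has at least two points.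
\end{abstract}

\section{Introduction}\label{sec:intro}

All spaces in this paper are Tychonoff. For a space $Z$, let $C_p(Z)$ be the space of continuous real-valued functions on $Z$ with the topology of pointwise convergence, that is, the topology inherited from $\mathbb R^Z$, and let $C_p^*(Z)$ be its subspace of bounded functions. We write $C(Z)$ and $C^*(Z)$ for the underlying vector spaces. Let
\[
(c_0)_p=\{(x_n)_{n\in\omega}\in\mathbb R^\omega : x_n\to 0\}
\]
with the topology inherited from $\mathbb R^\omega$. A topological vector space $E$ \emph{contains a complemented copy of $(c_0)_p$} if it has a subspace $F$ that is linearly homeomorphic to $(c_0)_p$ and is the range of a continuous linear projection $P\colon E\to E$.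

A complemented copy of $(c_0)_p$ in $C_p(Z)$ records a convergent sequence, not necessarily of points but of measures. Composing the projection with an isomorphism $F\to(c_0)_p$ gives a continuous linear surjection onto $(c_0)_p$. Its coordinates are finitely supported signed measures $\nu_n$ on $Z$ with $\nu_n(f)\to0$ for every $f$, and their norms cannot tend to $0$ (this is what the proof of Lemma~\ref{lem:reduction} shows). The simplest instance is $\nu_n=\delta_{y_n}-\delta_y$ for a nontrivial convergent sequence $y_n\to y$, and such a sequence does produce a complemented copy (Proposition~\ref{prop:conv}). At the other extreme, the \v{C}ech--Stone compactification $\beta\omega$ of the countable discrete space $\omega$ carries no such sequence of measures (Lemma~\ref{lem:one}), while its square does (Example~\ref{ex:walsh}). Products thus create sequences of measures that are absent from the factors, and one may ask how much compactness this needs.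

Recall that $Z$ is \emph{pseudocompact} if $C(Z)=C^*(Z)$, and \emph{countably compact} if every infinite subset of $Z$ has an accumulation point in $Z$. The following results are known.
\begin{itemize}
\item[(K1)] For all infinite compact spaces $K$ and $L$, the space $C_p(K\times L)$ contains a complemented copy of $(c_0)_p$.
\item[(K2)] For infinite spaces $X,Y$ with $X\times Y$ pseudocompact, $C_p(X\times Y)$ contains a complemented copy of $(c_0)_p$.
\item[(K3)] It is consistent (for example under CH or Martin's axiom) that there is an infinite pseudocompact space $X$ such that $C_p(X\times X)$ and $C_p^*(X\times X)$ contain no complemented copy of $(c_0)_p$.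
\end{itemize}
The following problem is posed in \cite{KMSZ}.

\medskip
\noindent\textbf{Problem.} \emph{Is it consistent that there is an infinite countably compact space $X$ such that $C_p(X\times X)$ (respectively, $C_p^*(X\times X)$) contains no complemented copy of $(c_0)_p$?}
\medskip

Compact spaces are countably compact and countably compact spaces are pseudocompact, so the Problem asks whether the example in (K3) can be moved one step toward the class in which (K1) forbids it. Two constraints on an example are immediate. By (K2) the square $X\times X$ cannot be pseudocompact; this is no obstruction, since there are countably compact spaces whose squares are not pseudocompact. And $X$ cannot contain a nontrivial convergent sequence $y_n\to y$, since then $(y_n,y)\to(y,y)$ in the square; this points to subspaces of $\beta\omega$. With (K3) in mind one would guess that the answer is yes, provided one difficulty can be overcome. In a countably compact space every infinite set needs an accumulation point, including sets of points that were themselves added as limits, and every new point $x$ creates new points $(x,y)$ of the square at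 which a function can fail to be continuous. We show that the limits can be added so that enough continuous functions survive.

The construction uses set theory only through one statement about ultrafilters. We regard points of $\beta\omega$ as ultrafilters on $\omega$, put $\omega^*=\beta\omega\setminus\omega$, and take closures in $\beta\omega$. For $z\colon\omega\to\beta\omega$ and $r\in\beta\omega$, let $r\text{-}\lim z$ be the value at $r$ of the continuous extension of $z$ to $\beta\omega$. A point $r\in\omega^*$ is a \emph{weak P-point} if $r\notin\overline C$ for every countable $C\subseteq\omega^*\setminus\{r\}$.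

\medskip
\noindent\textbf{Hypothesis (H).} \emph{For every family $\mathcal Z$ of fewer than $\mathfrak c$ functions $z\colon\omega\to\beta\omega$ and every $T\subseteq\beta\omega$ with $|T|<\mathfrak c$ there is a weak P-point $r\in\omega^*$ such that for each $z\in\mathcal Z$ either $z$ is constant on a member of $r$, or $z$ is injective with discrete range on some member of $r$ and $r\text{-}\lim z\notin T$.}
\medskip

The cardinals $\mathfrak h$ and $\operatorname{cov}(\mathcal M)$ in the next theorem are recalled in Section~\ref{sec:H}; $\|\mu\|$ denotes total variation.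

\begin{theorem}\label{thm:H}
Hypothesis \emph{(H)} holds if $\mathfrak h=\mathfrak c$ (in particular under CH or MA), and also if $\operatorname{cov}(\mathcal M)=\mathfrak c$.
\end{theorem}

\begin{theorem}\label{thm:main}
Assume \emph{(H)}. There is an infinite countably compact space $X$ with $\omega\subseteq X\subseteq\beta\omega$ such that for every $m\ge1$ the following hold.
\begin{itemize}
\item[(a)] Whenever $(\mu_k)$ are finitely supported signed measures on $X^m$ with $\mu_k(f)\to0$ for all $f\in C^*(X^m)$, then $\|\mu_k\|\to0$.
\item[(b)] There is no continuous linear surjection from $C_p(X^m)$ or from $C_p^*(X^m)$ onto $(c_0)_p$. In particular, neither space contains a complemented copy of $(c_0)_p$.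
\end{itemize}
\end{theorem}

Theorem~\ref{thm:H} and the case $m=2$ of Theorem~\ref{thm:main} answer the Problem in the affirmative for both $C_p(X\times X)$ and $C_p^*(X\times X)$, with the same space $X$. Whether such a space exists in ZFC is not settled here. The restriction to finite powers is sharp.

\begin{theorem}\label{thm:infinite}
For every space $X$ with at least two points, $C_p(X^\omega)$ and $C_p^*(X^\omega)$ contain complemented copies of $(c_0)_p$.
\end{theorem}

Section~\ref{sec:measures} proves Theorem~\ref{thm:infinite} and reduces part (b) of Theorem~\ref{thm:main} to part (a). After the tools on $\beta\omega$ in Section~\ref{sec:beta}, Section~\ref{sec:idea} shows on one example in the square which functions must be continuous on $X^2$, and isolates two conditions (D) and (F) on $X$. Section~\ref{sec:suff} derives part (a) from these conditions, Section~\ref{sec:construction} builds a countably compact space satisfying them from (H), and Section~\ref{sec:H} proves Theorem~\ref{thm:H}.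

\section{Complemented copies and sequences of measures}\label{sec:measures}

From now on, a \emph{measure} on a space $Z$ is a finitely supported signed measure $\mu=\sum_{z\in S}a_z\delta_z$, where $S\subseteq Z$ is finite and $a_z\in\mathbb R$. We write $\operatorname{supp}\mu=\{z\in S:a_z\neq0\}$, $\mu(f)=\int f\,d\mu=\sum_{z\in S}a_zf(z)$, $|\mu|(A)=\sum_{z\in S\cap A}|a_z|$ and $\|\mu\|=|\mu|(Z)$. Then $|\mu(f)|\le\|\mu\|\max_{\operatorname{supp}\mu}|f|$. Since $Z$ is Tychonoff, there is a continuous $f\colon Z\to[-1,1]$ with $f(z)=\operatorname{sgn}a_z$ on $S$ (add bump functions living in disjoint neighborhoods of the points of $S$), so $\|\mu\|$ is the norm of $\mu$ as a functional on $(C^*(Z),\|\cdot\|_\infty)$.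

Every continuous linear functional $\lambda$ on a linear subspace $E$ of $\mathbb R^Z$ is given by a measure. Indeed, $\lambda$ is bounded on a basic neighborhood $\{f\in E:|f(z)|<\eta\text{ for }z\in S\}$ of $0$ with $S$ finite, so it vanishes on all $f\in E$ that vanish on $S$, and hence it is a linear combination of the evaluations $\delta_z$, $z\in S$.

We begin with the simplest source of complemented copies.

\begin{proposition}\label{prop:conv}
Suppose that $Z$ contains a sequence of distinct points $y_n$ converging to a point $y\notin\{y_n:n\in\omega\}$. Then $C_p(Z)$ and $C_p^*(Z)$ contain complemented copies of $(c_0)_p$.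
\end{proposition}

\begin{proof}
Choose recursively open sets $W_n\ni y_n$ whose closures in $Z$ miss the closed set $K_n=\{y\}\cup\{y_k:k>n\}\cup\bigcup_{k<n}\operatorname{cl}W_k$. This is possible by regularity, because $y_n\notin K_n$: for $k<n$ the closure of $W_k$ misses $K_k\ni y_n$. The sets $W_n$ are pairwise disjoint and omit $y$. Let $f_n\colon Z\to[0,1]$ be continuous with $f_n(y_n)=1$ and $f_n=0$ outside $W_n$. Then $f_n(y_k)=0$ for $k\ne n$, $f_n(y)=0$, and at each point of $Z$ at most one $f_n$ is nonzero.

For $c\in c_0$ put $L(c)=\sum_nc_nf_n$. The tail $\sum_{n\ge N}c_nf_n$ is bounded by $\sup_{n\ge N}|c_n|$, so the series converges uniformly and $L(c)\in C^*(Z)$. For fixed $w\in Z$ the value $L(c)(w)$ is either $0$ for all $c$, or $c_nf_n(w)$ with $n$ depending only on $w$; so $L\colon(c_0)_p\to C_p^*(Z)$ is continuous. The linear map $\Lambda(f)=(f(y_n)-f(y))_n$ takes $C_p(Z)$ continuously into $(c_0)_p$, and $\Lambda L(c)=c$. Hence $L$ is a linear homeomorphism onto its range, with inverse $\Lambda$, and $L\Lambda$ is a continuous projection onto that range, both in $C_p(Z)$ and in $C_p^*(Z)$.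
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:infinite}]
Let $a\ne b$ in $X$, let $y=(a,a,\dots)\in X^\omega$, and let $y_n\in X^\omega$ have $n$-th coordinate $b$ and all other coordinates $a$. The points $y_n$ are distinct, differ from $y$, and converge to $y$. Apply Proposition~\ref{prop:conv}.
\end{proof}

In a finite power this argument gives nothing new: if distinct points converge in $X^m$, then some coordinate takes infinitely many values, so $X$ itself contains a nontrivial convergent sequence.

To exclude complemented copies we exclude all sequences of measures that could produce them. Call a sequence $(\mu_k)$ of measures on $Z$ \emph{$C^*$-null} if $\mu_k(f)\to0$ for every $f\in C^*(Z)$, and \emph{norm-null} if $\|\mu_k\|\to0$. We say that $Z$ \emph{has property} (S) if every $C^*$-null sequence of measures on $Z$ is norm-null. Part (a) of Theorem~\ref{thm:main} says that every finite power of $X$ has property (S).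

\begin{lemma}\label{lem:reduction}
If $Z$ has property \emph{(S)}, then there is no continuous linear surjection from $C_p(Z)$ or from $C_p^*(Z)$ onto $(c_0)_p$.
\end{lemma}

\begin{proof}
Let $E$ be $C_p(Z)$ or $C_p^*(Z)$ and let $Q\colon E\to(c_0)_p$ be continuous and linear. The coordinates of $Q$ are given by measures $\nu_n$, so $Q(f)=(\nu_n(f))_n$ and $\nu_n(f)\to0$ for all $f\in E$. As $C^*(Z)\subseteq E$, property (S) gives $\|\nu_n\|\to0$. Let $S=\bigcup_n\operatorname{supp}\nu_n$.

\emph{Every $f\in E$ is bounded on $S$.} There is nothing to prove if $E=C_p^*(Z)$, so let $E=C_p(Z)$. Suppose that the statement fails and, replacing $f$ by $|f|$, that $f\ge0$ is unbounded on $S$. We use $f$ to build $g\in C(Z)$ with $\nu_n(g)\not\to0$. Choose $n_1<n_2<\cdots$ and $x_k\in\operatorname{supp}\nu_{n_k}$ such that, for $k\ge2$,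
\[
f(x_k)>1+f(w)\quad\text{for all } w\in\textstyle\bigcup_{n\le n_{k-1}}\operatorname{supp}\nu_n ;
\]
any point of $S$ with a large enough value of $f$ will do, and it lies in $\operatorname{supp}\nu_n$ only for indices $n>n_{k-1}$. Let $V_k=\{w\in Z:|f(w)-f(x_k)|<\frac13\}$ and choose a continuous $g_k\colon Z\to[0,1]$ with $g_k(x_k)=1$ that vanishes outside $V_k$ and on the finite set $\operatorname{supp}\nu_{n_k}\setminus\{x_k\}$. If the neighborhood $\{w:|f(w)-f(z)|<\frac16\}$ of a point $z$ meets $V_k$, then $|f(z)-f(x_k)|<\frac12$; since $|f(x_k)-f(x_l)|>1$ for $k\ne l$, this happens for at most one $k$. So every sum $\sum_kc_kg_k$ is continuous. For $j>k$ the function $g_j$ vanishes on $\operatorname{supp}\nu_{n_k}$, where $f<f(x_j)-1$. As $\nu_{n_k}(g_k)=\nu_{n_k}(\{x_k\})\ne0$, we can choose $c_1,c_2,\dots$ recursively with $\sum_{j\le k}c_j\nu_{n_k}(g_j)=1$. Then $g=\sum_jc_jg_j\in C(Z)$ satisfies $\nu_{n_k}(g)=1$ for all $k$, a contradiction.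

\emph{$Q$ is not onto.} Let $a_n=\|\nu_n\|^{1/2}+2^{-n}$, so $a=(a_n)\in c_0$. Suppose that $Q(f)=a$ and that $|f|\le M$ on $S$. Then $0<a_n=\nu_n(f)\le M\|\nu_n\|$, so $\|\nu_n\|>0$, $M>0$ and $\|\nu_n\|^{1/2}\le M\|\nu_n\|$. Thus $\|\nu_n\|\ge M^{-2}$ for all $n$, which contradicts $\|\nu_n\|\to0$.
\end{proof}

The boundedness step cannot be skipped for $C_p(Z)$. On $Z=\omega$ the measures $2^{-n}\delta_n$ are norm-null, yet every sequence in $c_0$ has the form $(2^{-n}f(n))_n$ with $f\in C(\omega)$; what fails is that $f\mapsto(2^{-n}f(n))_n$ does not take all of $C(\omega)$ into $c_0$.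

Since a complemented copy of $(c_0)_p$ yields a continuous linear surjection onto $(c_0)_p$, Lemma~\ref{lem:reduction} shows that part (a) of Theorem~\ref{thm:main} implies part (b).

\section{Countable subsets of $\beta\omega$}\label{sec:beta}

We identify $n\in\omega$ with the principal ultrafilter at $n$; these points are isolated in $\beta\omega$, and the points of $\omega^*$ are the free ultrafilters, all of whose members are infinite. For $A\subseteq\omega$ let $\hat A=\{x\in\beta\omega:A\in x\}=\overline A$ and $A^*=\hat A\setminus\omega$. The sets $\hat A$ form a base of clopen sets of the compact space $\beta\omega$, and $\hat A\cap\hat B=\emptyset$ when $A\cap B=\emptyset$. An ultrafilter that contains a finite union of sets contains one of them. For $z\colon\omega\to\beta\omega$, $r\in\beta\omega$ and $A\subseteq\omega$,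
\begin{equation}\label{eq:lim}
A\in r\text{-}\lim z\iff\{n\in\omega:A\in z(n)\}\in r,
\end{equation}
and $r\text{-}\lim z\in\overline{z[R]}$ for every $R\in r$. A function $\varphi\colon\omega\to\omega$ and its continuous extension $\beta\omega\to\beta\omega$ are denoted by the same letter. By \eqref{eq:lim},
\begin{equation}\label{eq:ext}
B\in\varphi(x)\iff\varphi^{-1}(B)\in x ,
\end{equation}
and by continuity $\varphi(r\text{-}\lim z)=r\text{-}\lim(\varphi\circ z)$. A set $D\subseteq\beta\omega$ is \emph{discrete} if it is discrete as a subspace, that is, if $d\notin\overline{D\setminus\{d\}}$ for all $d\in D$. We write $A\subseteq^*B$ if $A\setminus B$ is finite.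

The first lemma fails in $[-1,1]$, as the sets $\{1/n:n\ge1\}$ and $\{-1/n:n\ge1\}$ show.

\begin{lemma}\label{lem:sep}
If $C,D\subseteq\beta\omega$ are countable and $C\cap\overline D=\emptyset=\overline C\cap D$, then $\overline C\cap\overline D=\emptyset$.
\end{lemma}

\begin{proof}
We may assume that both sets are nonempty; list them as $C=\{c_i:i\in\omega\}$ and $D=\{d_i:i\in\omega\}$. Choose $A_i\in c_i$ with $\hat A_i\cap D=\emptyset$ and $B_i\in d_i$ with $\hat B_i\cap C=\emptyset$. Put $A=\bigcup_i(A_i\setminus\bigcup_{j\le i}B_j)$ and $B=\bigcup_k(B_k\setminus\bigcup_{j\le k}A_j)$. The $i$-th term of $A$ and the $k$-th term of $B$ are disjoint: the former misses $B_k$ if $k\le i$, and the latter misses $A_i$ if $i\le k$. The $i$-th term of $A$ belongs to $c_i$, because $A_i\in c_i$ and no $B_j$ does; so $C\subseteq\hat A$, and by symmetry $D\subseteq\hat B$. The sets $\hat A$ and $\hat B$ are closed and disjoint.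
\end{proof}

\begin{lemma}\label{lem:disc}
\begin{itemize}
\item[(a)] If $D\subseteq\beta\omega$ is countable and discrete, there are pairwise disjoint sets $P_d\subseteq\omega$ with $P_d\in d$ for $d\in D$.
\item[(b)] Disjoint subsets of a countable discrete set $D\subseteq\beta\omega$ have disjoint closures.
\item[(c)] If $z\colon\omega\to\beta\omega$ is injective with discrete range on $R\subseteq\omega$, then $u\mapsto u\text{-}\lim z$ is a homeomorphism of $\hat R$ onto $\overline{z[R]}$.
\item[(d)] Every infinite subset of $\beta\omega$ contains an infinite discrete subset.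
\end{itemize}
\end{lemma}

\begin{proof}
(a) List $D$ without repetition as $d_0,d_1,\dots$, choose $A_i\in d_i$ with $\hat A_i\cap D=\{d_i\}$, and put $P_{d_i}=A_i\setminus\bigcup_{j<i}A_j$.

(b) If $D_0,D_1\subseteq D$ are disjoint, then $A_i=\bigcup_{d\in D_i}P_d$ ($i=0,1$) are disjoint and $\overline{D_i}\subseteq\hat A_i$.

(c) The map is continuous on the compact space $\hat R$, in which $R$ is dense, so its image is $\overline{z[R]}$. If $u\ne u'$ in $\hat R$, take $A\subseteq R$ with $A\in u$ and $R\setminus A\in u'$; the two limits lie in $\overline{z[A]}$ and $\overline{z[R\setminus A]}$, which are disjoint by (b). A continuous injection of a compact space into a Hausdorff space is a homeomorphism onto its image.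

(d) Let $Y_0$ be the given set. If $Y_n$ is infinite, split $\beta\omega$ into two clopen sets that both meet $Y_n$. One of them contains infinitely many points of $Y_n$; let $Y_{n+1}$ be the set of these points, and pick $y_n\in Y_n$ in the other clopen set. Then $y_n$ has a neighborhood that misses $Y_{n+1}\supseteq\{y_k:k>n\}$, so the points $y_n$ are distinct and form a discrete set.
\end{proof}

The case $m=1$ of Theorem~\ref{thm:main}(a) needs no construction at all.

\begin{lemma}\label{lem:one}
Every space $X$ with $\omega\subseteq X\subseteq\beta\omega$ has property \emph{(S)}.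
\end{lemma}

\begin{proof}
We use two theorems on Banach spaces. A Banach space is a \emph{Grothendieck space} if every weak* null sequence in its dual is weakly null; $\ell_\infty$ is such a space \cite{Gro}, and restriction to $\omega$ is an isometry of $C(\beta\omega)$ onto $\ell_\infty$. Schur's theorem says that for a countable set $S$ every weakly null sequence in $\ell_1(S)$ is norm-null.

Let $(\nu_n)$ be a $C^*$-null sequence on $X$. Restrictions of functions in $C(\beta\omega)$ belong to $C^*(X)$, so $(\nu_n)$ is weak* null, hence weakly null, in $C(\beta\omega)^*$. Let $S=\bigcup_n\operatorname{supp}\nu_n$. The map $a\mapsto\sum_{s\in S}a_s\delta_s$ is an isometry of $\ell_1(S)$ into $C(\beta\omega)^*$, because it preserves the norm of finitely supported $a$, and its range contains all $\nu_n$. By the Hahn--Banach theorem every functional on the range extends to $C(\beta\omega)^*$, so $(\nu_n)$ is weakly null in $\ell_1(S)$. Schur's theorem gives $\|\nu_n\|\to0$.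
\end{proof}

\section{The idea in the square}\label{sec:idea}

The next example shows what has to be destroyed.

\begin{example}\label{ex:walsh}
The space $\beta\omega\times\beta\omega$ does not have property (S). Partition $\omega$ into blocks $E_j$ ($j\in\omega$) with $|E_j|=2^j$, identify $E_j$ with $\{0,1\}^j$, and put
\[
H_j(a,b)=(-1)^{a_1b_1+\dots+a_jb_j},\qquad \mu_j=4^{-j}\sum_{a,b\in E_j}H_j(a,b)\,\delta_{(a,b)} .
\]
Then $\|\mu_j\|=1$. Since $\sum_bH_j(a,b)H_j(a',b)=\prod_{i\le j}\bigl(1+(-1)^{a_i+a_i'}\bigr)$ equals $2^j$ for $a=a'$ and $0$ otherwise, the matrix $2^{-j/2}H_j$ is orthogonal. For $A,B\subseteq\omega$ the Cauchy--Schwarz inequality gives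
\[
|\mu_j(\hat A\times\hat B)|=4^{-j}\bigl|\langle 1_{A\cap E_j},H_j1_{B\cap E_j}\rangle\bigr|\le4^{-j}\cdot2^{j/2}\cdot2^{j/2}\cdot2^{j/2}=2^{-j/2}.
\]
The linear span of the indicator functions of the rectangles $\hat A\times\hat B$ is dense in $C(\beta\omega\times\beta\omega)$ by the Stone--Weierstrass theorem, and the norms $\|\mu_j\|$ are bounded, so $\mu_j(f)\to0$ for all $f\in C(\beta\omega\times\beta\omega)$.
\end{example}

The measures $\mu_j$ live on $X^2$ for every $X$ with $\omega\subseteq X\subseteq\beta\omega$. If $X^2$ is to have property (S), some $f\in C^*(X^2)$ must detect them, and $f$ cannot extend continuously to $\beta\omega\times\beta\omega$. The natural candidate copies the signs of $\mu_j$. Fix an infinite $I\subseteq\omega$ and define $\Psi\colon\omega^2\to\{-1,0,1\}$ by $\Psi(a,b)=H_j(a,b)$ if $a,b\in E_j$, $a\ne b$ and $j\in I$, and $\Psi(a,b)=0$ otherwise. Then $\mu_j(\Psi)=1-2^{-j}$ for $j\in I$, so it suffices to extend $\Psi$ continuously to $X^2$. For this it is enough that every $(x,y)\in X^2$ have sets $U\in x$, $V\in y$ with $\Psi$ constant on $U\times V$.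

Let $\pi(n)=j$ for $n\in E_j$, so $\Psi(a,b)\ne0$ forces $\pi(a)=\pi(b)\in I$. If $\pi(x)\ne\pi(y)$, take $B\in\pi(x)\setminus\pi(y)$; then $\Psi=0$ on $\pi^{-1}(B)\times\pi^{-1}(\omega\setminus B)$. If $\pi(x)=\pi(y)=j\in\omega$, then $x,y\in E_j$ and $(x,y)$ is isolated. If $I\notin\pi(x)$, then $\Psi=0$ on $\pi^{-1}(\omega\setminus I)\times\omega$. There remain the points with
\[
\pi(x)=\pi(y)\in I^* .
\]
Countable compactness forces such points into $X^2$: pick $e_j\in E_j$, let $U=\{e_j:j\in I\}$, and let $x\in X$ be an accumulation point of $U$; then $\pi(x)\in I^*$, so $(x,x)$ is such a point. But this point is harmless. We have $U\in x$, and $U$ meets each block in at most one point, so $U\times U$ meets the squares $E_j\times E_j$ only on the diagonal, where $\Psi$ was set equal to $0$. The idea is to build $X$ so that, for a suitable $I$, \emph{all} remaining points are of this harmless kind: over each ultrafilter in $I^*$ there is at most one point of $X$, and it contains a set on which $\pi$ is injective. The mass on the diagonal is invisible to $\Psi$, but the diagonal is a copy of $X$, where Lemma~\ref{lem:one} applies.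

For a general sequence of measures the blocks $E_j$ are finite subsets of $X$, not of $\omega$. If $E=\bigcup_jE_j$ is discrete, Lemma~\ref{lem:disc}(a) provides disjoint sets $P_e\in e$, and a map $\rho\colon\omega\to\omega$ that collapses each $P_e$ to a single number brings us back to finite blocks in $\omega$. This leads to two conditions on a space $X$ with $\omega\subseteq X\subseteq\beta\omega$.
\begin{itemize}
\item[(D)] For every sequence $(E_n)$ of pairwise disjoint finite subsets of $X$ there is an infinite $I\subseteq\omega$ such that $\bigcup_{n\in I}E_n$ is discrete.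
\item[(F)] For all $\rho\colon\omega\to\omega$, all finite-to-one $\pi\colon\omega\to\omega$ and all infinite $J\subseteq\omega$ there is an infinite $I\subseteq J$ such that, with $\varphi=\pi\circ\rho$: if $x,y\in X$ and $\varphi(x)=\varphi(y)\in I^*$, then $x=y$ and $\pi$ is injective on $\rho[U]$ for some $U\in x$.
\end{itemize}

\begin{remark}\label{rem:DF}
The space $X=\omega$ satisfies (D), and it satisfies (F) because $\varphi$ maps $\omega$ into $\omega$. So the difficulty is to reconcile the two conditions with countable compactness. Condition (F) is what makes the square non-pseudocompact, as (K2) requires. Take $\rho=\mathrm{id}$, $\pi(n)=\lfloor n/2\rfloor$ and $I$ as in (F), and let $N=\{(2j,2j+1):j\in I\}$. An accumulation point $(x,y)\in X^2$ of $N$ would satisfy $\pi(x)=\pi(y)\in I^*$, while $x$ contains the set of even numbers and $y$ the set of odd numbers, against (F). So $N$ is a closed set of isolated points without accumulation points, and the function equal to $j$ at $(2j,2j+1)\in N$ and to $0$ off $N$ is continuous and unbounded. In particular $\beta\omega$ fails (F).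
\end{remark}

\section{Conditions (D) and (F) imply property (S)}\label{sec:suff}

\begin{proposition}\label{prop:suff}
If $\omega\subseteq X\subseteq\beta\omega$ satisfies \emph{(D)} and \emph{(F)}, then $X^m$ has property \emph{(S)} for every $m\ge1$.
\end{proposition}

\begin{proof}
We argue by induction on $m$; the case $m=1$ is Lemma~\ref{lem:one}. Let $m\ge2$, assume that $X^{m-1}$ has property (S), and let $(\mu_k)$ be a $C^*$-null sequence on $X^m$ that is not norm-null. Subsequences remain $C^*$-null, so we may assume that $\|\mu_k\|\ge\varepsilon>0$ for all $k$. Steps 1 and 2 put the sequence in the block form of Example~\ref{ex:walsh}; Steps 3--5 carry out the plan of Section~\ref{sec:idea}.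

\emph{Step 1: for each $i\le m$ and $a\in X$, $|\mu_k|(\{x\in X^m:x_i=a\})\to0$.} For $x\in X^m$ let $x'\in X^{m-1}$ be obtained by deleting the $i$-th coordinate. Let $\lambda_k$ be the restriction of $\mu_k$ to the slice $\{x:x_i=a\}$, transferred to $X^{m-1}$ by the bijection $x\mapsto x'$; thus $\|\lambda_k\|=|\mu_k|(\{x:x_i=a\})$. By the induction hypothesis it suffices to show that $\lambda_k(h)\to0$ for each $h\in C^*(X^{m-1})$. The indicator function of the slice need not be continuous, so we use Lemma~\ref{lem:one} instead. Fix $h$ and let $\nu_k$ be the measure on $X$ with $\nu_k(\{c\})=\int_{\{x:x_i=c\}}h(x')\,d\mu_k$ for $c\in X$. For $g\in C^*(X)$ we have $\nu_k(g)=\int g(x_i)h(x')\,d\mu_k\to0$, since $x\mapsto g(x_i)h(x')$ is in $C^*(X^m)$. Hence $\|\nu_k\|\to0$, and in particular $\lambda_k(h)=\nu_k(\{a\})\to0$.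

\emph{Step 2: disjoint blocks with discrete union.} We choose $k_0<k_1<\cdots$ and pairwise disjoint finite sets $E_j\subseteq X$ recursively. Given $E_0,\dots,E_{j-1}$, let $H$ be their union. The points of $X^m$ with some coordinate in $H$ form a finite union of slices, so by Step 1 this set has $|\mu_{k_j}|$-measure less than $2^{-j}\varepsilon$ for a suitable $k_j>k_{j-1}$. Let $E_j$ be the set of all coordinates of points of $\operatorname{supp}\mu_{k_j}$, minus $H$. A point of the support outside $E_j^m$ has a coordinate in $H$, so $|\mu_{k_j}|(X^m\setminus E_j^m)<2^{-j}\varepsilon\le\|\mu_{k_j}\|$, and in particular $E_j\neq\emptyset$. By (D) we keep an infinite set of indices $j$ for which the union of the $E_j$ is discrete. After renumbering we have a $C^*$-null sequence $(\mu_j)_{j\ge1}$ with $\|\mu_j\|\ge\varepsilon$ and nonempty pairwise disjoint finite sets $E_j\subseteq X$ ($j\ge1$) such that $E=\bigcup_{j\ge1}E_j$ is infinite and discrete and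
\[
\delta_j=|\mu_j|(X^m\setminus E_j^m)\to0 .
\]

\emph{Step 3: the test function on $\omega^m$.} By Lemma~\ref{lem:disc}(a) there are pairwise disjoint $P_e\in e$ ($e\in E$). Fix a bijection $\iota\colon E\to\omega\setminus\{0\}$. Let $\rho(n)=\iota(e)$ if $n\in P_e$, and $\rho(n)=0$ if $n$ lies in no $P_e$. Let $\pi(0)=0$ and $\pi(\iota(e))=j$ for $e\in E_j$. Then $\pi$ is finite-to-one, and $\varphi=\pi\circ\rho$ satisfies $\varphi^{-1}(j)=\bigcup_{e\in E_j}P_e$ for $j\ge1$. Take $I\subseteq\omega\setminus\{0\}$ as in (F). Let $\Delta=\{(x,\dots,x):x\in X\}$ be the diagonal of $X^m$. Define $\Psi\colon\omega^m\to\{-1,0,1\}$ by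
\[
\Psi(n_1,\dots,n_m)=\operatorname{sgn}\mu_j(\{(e_1,\dots,e_m)\})
\]
if $n_i\in P_{e_i}$ for all $i$, where $(e_1,\dots,e_m)\in E_j^m\setminus\Delta$ and $j\in I$, and let $\Psi=0$ at all other points. Thus $\Psi$ is constant on each box $\prod_iP_{e_i}$, and
\begin{equation}\label{eq:psi}
\Psi(n_1,\dots,n_m)\ne0\ \Longrightarrow\ \varphi(n_1)=\dots=\varphi(n_m)\in I\ \text{ and }\ \rho(n_1),\dots,\rho(n_m)\text{ are not all equal.}
\end{equation}

\emph{Step 4: for each $x=(x_1,\dots,x_m)\in X^m$ there are $U_i\in x_i$ with $\Psi$ constant on $\prod_iU_i$.} We use \eqref{eq:ext} and \eqref{eq:psi} throughout. If $\varphi(x_i)\ne\varphi(x_l)$ for some $i,l$, pick $B\in\varphi(x_i)\setminus\varphi(x_l)$ and take $U_i=\varphi^{-1}(B)$, $U_l=\varphi^{-1}(\omega\setminus B)$, and $\omega$ in the other coordinates; then $\Psi=0$ on the product. Otherwise let $v$ be the common value of the $\varphi(x_i)$.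
\begin{itemize}
\item If $I\notin v$, take $U_1=\varphi^{-1}(\omega\setminus I)$ and $U_i=\omega$ for $i>1$; then $\Psi=0$ on the product.
\item If $v=j\in I$, then the finite union $\bigcup_{e\in E_j}P_e=\varphi^{-1}(j)$ belongs to each $x_i$, so $P_{e_i}\in x_i$ for some $e_i\in E_j$; take $U_i=P_{e_i}$.
\item If $v\in I^*$, then (F) gives $x_1=\dots=x_m$ and a set $U\in x_1$ with $\pi$ injective on $\rho[U]$. If $n_1,\dots,n_m\in U$ and $\pi(\rho(n_1))=\dots=\pi(\rho(n_m))$, then $\rho(n_1)=\dots=\rho(n_m)$. So $\Psi=0$ on $U^m$.
\end{itemize}
Let $\tilde\Psi(x)$ be the constant value of $\Psi$ on $\prod_iU_i$. It does not depend on the choice of the $U_i$, because two such products intersect. The same sets $U_i$ serve for every point of the neighborhood $\prod_i(\hat U_i\cap X)$ of $x$, so $\tilde\Psi$ is locally constant. Hence $\tilde\Psi\in C^*(X^m)$ and $|\tilde\Psi|\le1$.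

\emph{Step 5: the contradiction.} Let $j\in I$ and $e=(e_1,\dots,e_m)\in E_j^m$. Computing $\tilde\Psi(e)$ from the box $\prod_iP_{e_i}$, we get $\tilde\Psi(e)=\operatorname{sgn}\mu_j(\{e\})$ if $e\notin\Delta$ and $\tilde\Psi(e)=0$ if $e\in\Delta$. Therefore
\[
\mu_j(\tilde\Psi)\ge|\mu_j|(E_j^m\setminus\Delta)-\delta_j\ge|\mu_j|(X^m\setminus\Delta)-2\delta_j\qquad(j\in I).
\]
Since $\mu_j(\tilde\Psi)\to0$ and $\delta_j\to0$, we get $|\mu_j|(X^m\setminus\Delta)\to0$ along $I$. Let $\sigma_j$ be the restriction of $\mu_j$ to $\Delta$, viewed as a measure on $X$. For $g\in C^*(X)$,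
\[
\sigma_j(g)=\int g(x_1)\,d\mu_j-\int_{X^m\setminus\Delta}g(x_1)\,d\mu_j\longrightarrow0\quad\text{along }I,
\]
so $|\mu_j|(\Delta)=\|\sigma_j\|\to0$ along $I$ by Lemma~\ref{lem:one}. Hence $\|\mu_j\|\to0$ along $I$, contradicting $\|\mu_j\|\ge\varepsilon$.
\end{proof}

\section{Construction of the space}\label{sec:construction}

Throughout this section we assume (H). We build a countably compact space $X$ with $\omega\subseteq X\subseteq\beta\omega$ that satisfies (D) and (F). By Proposition~\ref{prop:suff} and Lemma~\ref{lem:reduction} this proves Theorem~\ref{thm:main}.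

The space is $X=\omega\cup\{x_\alpha:\alpha<\mathfrak c\}$, where $x_\alpha$ is the limit of an injective sequence $d_\alpha$ of earlier points along an ultrafilter $r_\alpha$, and every injective sequence in $X$ occurs as some $d_\alpha$. All the freedom lies in the choice of $r_\alpha$, and each clause of (H) has a task. For (F), the image $\varphi(x_\alpha)$ should differ from the images of earlier points, which is the role of $T$; and the set $U\in x_\alpha$ will be glued together from sets already found for the points $d_\alpha(n)$, which requires the points $\varphi(d_\alpha(n))$ to be separated by disjoint sets, the role of discreteness. The constant alternative in (H) cannot be dropped, since $\varphi\circ d_\alpha$ may be a constant function. The weak P-point property is used only for (D).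

\subsection*{The recursion}
Let $\{(\rho_\beta,\pi_\beta):\beta<\mathfrak c\}$ enumerate all pairs with $\rho\colon\omega\to\omega$ arbitrary and $\pi\colon\omega\to\omega$ finite-to-one, and let $\varphi_\beta=\pi_\beta\circ\rho_\beta$. The sequences in $X$ have to be listed before $X$ is known, so we list their codes. Let $\omega\sqcup\mathfrak c$ be the disjoint union, where $n\in\omega$ is a name for $n$ and $\gamma<\mathfrak c$ is a name for $x_\gamma$. There are $\mathfrak c^\omega=\mathfrak c$ injections $s\colon\omega\to\omega\sqcup\mathfrak c$. List them in type $\mathfrak c$ so that each appears $\mathfrak c$ times, hence cofinally often, and replace the $\alpha$-th entry by $\mathrm{id}_\omega$ if its range is not contained in $\omega\sqcup\alpha$. Since $\operatorname{cf}(\mathfrak c)>\omega$, the range of each $s$ is contained in $\omega\sqcup\alpha$ for all large $\alpha$. So the resulting list $(s_\alpha)_{\alpha<\mathfrak c}$ contains every injection, and $\operatorname{ran}(s_\alpha)\subseteq\omega\sqcup\alpha$ for all $\alpha$.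

Suppose that distinct points $x_\gamma\in\omega^*$ ($\gamma<\alpha$) have been chosen. Let $d_\alpha\colon\omega\to\omega\cup\{x_\gamma:\gamma<\alpha\}$ be the injection coded by $s_\alpha$. Apply (H) to
\[
\mathcal Z_\alpha=\{d_\alpha\}\cup\{\varphi_\beta\circ d_\alpha:\beta<\alpha\},\qquad T_\alpha=\{x_\gamma:\gamma<\alpha\}\cup\{\varphi_\beta(x_\gamma):\beta,\gamma<\alpha\},
\]
both of size less than $\mathfrak c$, to obtain a weak P-point $r_\alpha$, and put $x_\alpha=r_\alpha\text{-}\lim d_\alpha$. The members of $r_\alpha$ are infinite and $d_\alpha$ is injective, so $d_\alpha$ is not constant on a member of $r_\alpha$. Hence $d_\alpha$ has discrete range on a member of $r_\alpha$, and $x_\alpha\ne x_\gamma$ for $\gamma<\alpha$. Also $x_\alpha\notin\omega$: if $x_\alpha=k$, then $\{n:d_\alpha(n)=k\}\in r_\alpha$ by \eqref{eq:lim}. The recursion continues, and we let $X=\omega\cup\{x_\alpha:\alpha<\mathfrak c\}$. Note that $\varphi_\beta(x_\alpha)=r_\alpha\text{-}\lim(\varphi_\beta\circ d_\alpha)$.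

\begin{lemma}\label{lem:cc}
The space $X$ is countably compact.
\end{lemma}

\begin{proof}
An infinite subset $Y$ of $X$ contains the range of an injective sequence, whose code is some $s_\alpha$; so $\operatorname{ran}(d_\alpha)\subseteq Y$. By \eqref{eq:lim} every neighborhood of $x_\alpha$ contains $d_\alpha(n)$ for all $n$ in a member of $r_\alpha$, hence infinitely many points of $Y$.
\end{proof}

\subsection*{Condition (F)}
The map $\varphi_\beta$ is taken into account only at stages $\alpha>\beta$. We have no control over the values in
\[
B_\beta=\{\varphi_\beta(x_\gamma):\gamma\le\beta\},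
\]
but $|B_\beta|<\mathfrak c$, and the set $I$ in (F) will be chosen to avoid them. The first lemma says that outside $\omega\cup B_\beta$ the constant alternative of (H) never occurs.

\begin{lemma}\label{lem:new}
Let $\alpha,\beta<\mathfrak c$ and suppose that $v=\varphi_\beta(x_\alpha)\notin\omega\cup B_\beta$. Then $v\ne\varphi_\beta(x_\gamma)$ for all $\gamma<\alpha$, and $\varphi_\beta\circ d_\alpha$ is injective with discrete range on a member of $r_\alpha$.
\end{lemma}

\begin{proof}
Fix $\beta$ and argue by induction on $\alpha$. As $v\notin B_\beta$, we have $\alpha>\beta$, so $z=\varphi_\beta\circ d_\alpha\in\mathcal Z_\alpha$ and $\varphi_\beta(x_\gamma)\in T_\alpha$ for $\gamma<\alpha$. If $z$ is not constant on a member of $r_\alpha$, both conclusions hold by the choice of $r_\alpha$. Suppose that $z$ is constant on $R\in r_\alpha$; the value is $r_\alpha\text{-}\lim z=v$. Take $n\ne n'$ in $R$. Since $\varphi_\beta$ maps $\omega$ into $\omega$ and $v\notin\omega$, the distinct points $d_\alpha(n)$ and $d_\alpha(n')$ are of the form $x_\gamma$ and $x_{\gamma'}$, say with $\gamma<\gamma'<\alpha$. Then $\varphi_\beta(x_{\gamma'})=v\notin\omega\cup B_\beta$,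 and the induction hypothesis for $\gamma'$ gives $v\neq\varphi_\beta(x_\gamma)$, a contradiction.
\end{proof}

To find the set $U\in x_\alpha$ by induction, we need the hypothesis of Lemma~\ref{lem:new} to pass from $x_\alpha$ to most of the points $d_\alpha(n)$. The condition $v\notin B_\beta$ does not pass, but membership in a clopen set $\hat I$ does.

\begin{lemma}\label{lem:glue}
Let $\beta<\mathfrak c$ and let $I\subseteq\omega$ be infinite with $I^*\cap B_\beta=\emptyset$. If $\varphi_\beta(x_\alpha)\in I^*$, then $\pi_\beta$ is injective on $\rho_\beta[U]$ for some $U\in x_\alpha$.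
\end{lemma}

\begin{proof}
Write $\rho,\pi,\varphi$ for $\rho_\beta,\pi_\beta,\varphi_\beta$ and argue by induction on $\alpha$. Since $\varphi(x_\alpha)\notin\omega\cup B_\beta$, Lemma~\ref{lem:new} gives $R\in r_\alpha$ on which $z=\varphi\circ d_\alpha$ is injective with discrete range. As $I\in r_\alpha\text{-}\lim z$, by \eqref{eq:lim} we may shrink $R$ so that $I\in z(n)$ for all $n\in R$. By Lemma~\ref{lem:disc}(a) choose pairwise disjoint sets $Y_n\in z(n)$ ($n\in R$).

For each $n\in R$ there is $V_n\in d_\alpha(n)$ with $\pi$ injective on $\rho[V_n]$. Indeed, if $z(n)=k\in\omega$, then $\varphi^{-1}(k)=\bigcup_{l\in\pi^{-1}(k)}\rho^{-1}(l)$ belongs to $d_\alpha(n)$; the union is finite because $\pi$ is finite-to-one, so $V_n=\rho^{-1}(l)\in d_\alpha(n)$ for some $l$, and $\rho[V_n]$ is a singleton. If $z(n)\notin\omega$, then $d_\alpha(n)=x_\gamma$ for some $\gamma<\alpha$ and $\varphi(x_\gamma)=z(n)\in I^*$, so the induction hypothesis applies.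

By \eqref{eq:ext}, $\varphi^{-1}(Y_n)\in d_\alpha(n)$, so we may shrink $V_n$ to have $V_n\subseteq\varphi^{-1}(Y_n)$. Let $U=\bigcup_{n\in R}V_n$. Then $U\in d_\alpha(n)$ for all $n\in R$, so $U\in x_\alpha$ by \eqref{eq:lim}. If $a\in V_n$, $b\in V_{n'}$ and $\pi(\rho(a))=\pi(\rho(b))$, this common value lies in $Y_n\cap Y_{n'}$. So $n=n'$, and then $\rho(a)=\rho(b)$.
\end{proof}

\begin{lemma}\label{lem:F}
The space $X$ satisfies \emph{(F)}.
\end{lemma}

\begin{proof}
Let $(\rho,\pi)=(\rho_\beta,\pi_\beta)$ and let $J$ be infinite. There is a family of $\mathfrak c$ infinite subsets of $J$ with pairwise finite intersections: identify $J$ with the tree of finite binary sequences and take its branches. A free ultrafilter contains at most one member of the family, and $|B_\beta|<\mathfrak c$, so some member $I$ satisfies $I^*\cap B_\beta=\emptyset$. Let $x,y\in X$ with $\varphi_\beta(x)=\varphi_\beta(y)\in I^*$. Then $x,y\notin\omega$, say $x=x_\alpha$ and $y=x_\gamma$ with $\gamma\le\alpha$. Lemma~\ref{lem:new} excludes $\gamma<\alpha$, so $x=y$, and Lemma~\ref{lem:glue} gives $U$.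
\end{proof}

\subsection*{Condition (D)}
Fix a sequence $(E_n)$ of pairwise disjoint finite subsets of $X$, and let $C_I=\bigcup_{n\in I}E_n$ for $I\subseteq\omega$. When the $E_n$ are singletons, (D) is Lemma~\ref{lem:disc}(d); the difficulty is that whole blocks must be kept or discarded. Say that $I$ \emph{isolates} a point $y$ if $y\notin\overline{C_I\setminus\{y\}}$, and call $y$ \emph{tame} if every infinite $J\subseteq\omega$ has an infinite subset that isolates $y$.

If $I$ isolates $y$ and $I'\subseteq^*I$, then $I'$ isolates $y$, because $C_{I'}\setminus\{y\}$ is contained in the union of $C_I\setminus\{y\}$ and a finite set that omits $y$. Consequently: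
\begin{equation}\label{eq:diag}
\begin{array}{l}\text{if $y_0,y_1,\dots$ are tame, then every infinite $J$ has}\\ \text{an infinite subset that isolates all $y_i$.}\end{array}
\end{equation}
Indeed, choose infinite sets $J\supseteq J_0\supseteq J_1\supseteq\cdots$ with $J_i$ isolating $y_i$, pick $n_0<n_1<\cdots$ with $n_i\in J_i$, and take $\{n_i:i\in\omega\}$, which is almost contained in each $J_i$.

\begin{lemma}\label{lem:tame}
Every point of $X$ is tame.
\end{lemma}

\begin{proof}
Points of $\omega$ are isolated in $\beta\omega$, hence tame. Let $y=x_\alpha$, assume that all $x_\gamma$ with $\gamma<\alpha$ are tame, and let $J$ be infinite. We write $d$ and $r$ for $d_\alpha$ and $r_\alpha$. The plan is to find an infinite $I\subseteq J$ and a discrete set $D=d[R]$ with $R\in r$ and $D\cap\overline{C_I}=\emptyset$, and then to treat the points of $C_I$ outside and inside $\overline D$ separately.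

Let $R_0\in r$ be such that $d[R_0]$ is discrete. By \eqref{eq:diag} there is an infinite $I'\subseteq J$ that isolates $d(k)$ for every $k\in R_0$. Some of the points $d(k)$ may belong to $C_{I'}$, so we split $I'$ into two disjoint infinite pieces $I_0$ and $I_1$. The sets $C_{I_0}$ and $C_{I_1}$ are disjoint, so the sets $\{k\in R_0:d(k)\in C_{I_i}\}$ ($i=0,1$) are disjoint, and one of them is not in $r$. Let $I$ be the corresponding piece, $R=\{k\in R_0:d(k)\notin C_I\}\in r$ and $D=d[R]$. Then $D$ is discrete and $y\in\overline D$. For $k\in R$ we have $C_I\subseteq C_{I'}\setminus\{d(k)\}$, so $d(k)\notin\overline{C_I}$; thus $D\cap\overline{C_I}=\emptyset$.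

Write $C_I\setminus\{y\}=C'\cup C''$ with $C'\subseteq\overline D$ and $C''\cap\overline D=\emptyset$. Since also $\overline{C''}\cap D=\emptyset$, Lemma~\ref{lem:sep} gives $\overline{C''}\cap\overline D=\emptyset$, so $y\notin\overline{C''}$. The set $C'$ is contained in $\overline D\setminus(D\cup\{y\})$. The homeomorphism $h\colon\hat R\to\overline D$, $h(u)=u\text{-}\lim d$, of Lemma~\ref{lem:disc}(c) maps $R$ onto $D$ and $r$ to $y$, so $h^{-1}[C']$ is a countable subset of $R^*\setminus\{r\}$. As $r$ is a weak P-point, $r\notin\overline{h^{-1}[C']}$, and therefore $y\notin\overline{C'}$. So $I$ isolates $y$.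
\end{proof}

The points of $C'$ may have been added after stage $\alpha$, so the choice of $r_\alpha$ cannot refer to them; the weak P-point property keeps $x_\alpha$ out of the closure of all such countable sets at once.

By Lemma~\ref{lem:tame} and \eqref{eq:diag}, applied to the countable set $\bigcup_nE_n$, there is an infinite $I$ that isolates every point of $C_I$. This says that $C_I$ is discrete, so $X$ satisfies (D). Together with Lemmas~\ref{lem:cc} and~\ref{lem:F}, Proposition~\ref{prop:suff} and Lemma~\ref{lem:reduction}, this completes the proof of Theorem~\ref{thm:main}.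

\section{Hypothesis (H) from $\mathfrak h=\mathfrak c$ and from $\operatorname{cov}(\mathcal M)=\mathfrak c$}\label{sec:H}

Let $\mathcal Z$ and $T$ be as in (H). Enlarging $T$ only strengthens the conclusion, so we assume $T\ne\emptyset$. For $z\in\mathcal Z$ and $t\in T$ call $R\subseteq\omega$ \emph{good for $(z,t)$} if $z$ is constant on $R$, or $z$ is injective with discrete range on $R$ and $t\notin\overline{z[R]}$. Subsets of good sets are good. It suffices to find
\begin{equation}\label{eq:goal}
\text{a weak P-point $r$ that contains a good set for each pair $(z,t)\in\mathcal Z\times T$.}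
\end{equation}
Indeed, if $z$ is not constant on a member of such an $r$, then for each $t\in T$ there is $R\in r$ on which $z$ is injective with discrete range and $t\notin\overline{z[R]}\ni r\text{-}\lim z$. Good sets are produced by splitting. By Lemma~\ref{lem:disc}(b):
\begin{equation}\label{eq:split}
\begin{array}{l}\text{if $z$ is injective with discrete range on $Q$ and $Q_0,Q_1\subseteq Q$}\\ \text{are disjoint, then $Q_0$ or $Q_1$ is good for $(z,t)$.}\end{array}
\end{equation}
There are fewer than $\mathfrak c$ pairs $(z,t)$. Under $\mathfrak h=\mathfrak c$ we find one infinite set that is almost good for all of them; under $\operatorname{cov}(\mathcal M)=\mathfrak c$ we collect the good sets one at a time in a filter.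

\subsection*{The case $\mathfrak h=\mathfrak c$}
Let $[\omega]^\omega$ be the family of infinite subsets of $\omega$. A family $\mathcal D\subseteq[\omega]^\omega$ is \emph{dense} if every infinite set almost contains a member of $\mathcal D$, and \emph{open} if $R\in\mathcal D$, $R'\in[\omega]^\omega$ and $R'\subseteq^*R$ imply $R'\in\mathcal D$. The cardinal $\mathfrak h$ is the least number of dense open families whose intersection is not dense \cite{BPS}. We have $\omega_1\le\mathfrak h\le\mathfrak c$, so CH implies $\mathfrak h=\mathfrak c$. The cardinal $\mathfrak p$ is the least size of a family in $[\omega]^\omega$ such that all intersections of finitely many members are infinite but no infinite set is almost contained in all members. We have $\mathfrak p\le\mathfrak h$: given $\kappa<\mathfrak p$ dense open families $\mathcal D_\xi$ and $J\in[\omega]^\omega$, choose recursively $\subseteq^*$-decreasing sets $A_\xi\in\mathcal D_\xi$ almost contained in $J$; an infinite set almost contained in $J$ and in all $A_\xi$ lies in $\bigcap_\xi\mathcal D_\xi$. Martin's axiom implies $\mathfrak p=\mathfrak c$, hence $\mathfrak h=\mathfrak c$.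

Assume $\mathfrak h=\mathfrak c$. Let $\mathcal D_{z,t}$ be the family of all $R\in[\omega]^\omega$ such that $R$ minus some finite set is good for $(z,t)$. It is open, because subsets of good sets are good. It is dense. Given $J\in[\omega]^\omega$, either $z$ is constant on an infinite subset of $J$, which is then good, or $z[J]$ is infinite. In the second case $z[J]$ contains an infinite discrete set by Lemma~\ref{lem:disc}(d), and choosing one preimage of each of its points gives an infinite $Q\subseteq J$ on which $z$ is injective with discrete range; split $Q$ into two infinite halves and apply \eqref{eq:split}.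

There are fewer than $\mathfrak h$ of these families, so some $R\in[\omega]^\omega$ lies in all of them. Weak P-points exist in ZFC \cite{Kun}. A bijection $\omega\to R$ induces a homeomorphism $\omega^*\to R^*$, so there is $r\in R^*$ that is not in the closure of any countable subset of $R^*\setminus\{r\}$. If $C\subseteq\omega^*\setminus\{r\}$ is countable, then $r\notin\overline{C\cap R^*}$, and $r\notin\overline{C\setminus R^*}$ because $\hat R$ is a neighborhood of $r$ missing $C\setminus R^*$; so $r$ is a weak P-point. Being free, $r$ contains $R$ minus any finite set, so it satisfies \eqref{eq:goal}.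

\subsection*{The case $\operatorname{cov}(\mathcal M)=\mathfrak c$}
The cardinal $\operatorname{cov}(\mathcal M)$ is the least number of meager subsets of $2^\omega$ that cover $2^\omega$. A free ultrafilter $q$ is \emph{selective} if for every partition of $\omega$ into sets not in $q$ some member of $q$ meets each piece in at most one point. We use the following facts.
\begin{itemize}
\item[(i)] Selective ultrafilters are Ramsey: for every coloring of the pairs of natural numbers with two colors, some member of the ultrafilter is homogeneous.
\item[(ii)] If $\operatorname{cov}(\mathcal M)=\mathfrak c$, then every (proper) filter generated by fewer than $\mathfrak c$ sets and containing all cofinite sets extends to a selective ultrafilter (\cite{Can}; \cite[Theorem~4.5.6]{BJ}).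
\item[(iii)] For every family $\mathcal G$ of fewer than $\operatorname{cov}(\mathcal M)$ infinite subsets of $\omega$ there is $S\subseteq\omega$ with $G\cap S$ and $G\setminus S$ infinite for all $G\in\mathcal G$. Indeed, for fixed $G$ and $k$ the sets $S\in2^\omega$ with $|G\cap S|\ge k$ and $|G\setminus S|\ge k$ form a dense open set, so the sets $S$ that fail for $G$ form a meager set.
\item[(iv)] A selective ultrafilter $q$ is a weak P-point. Let $C=\{c_n:n\in\omega\}\subseteq\omega^*\setminus\{q\}$. Choose decreasing sets $A_n\in q$ with $A_0=\omega$, $A_{n+1}\notin c_n$ and $n\notin A_{n+1}$. The sets $A_n\setminus A_{n+1}$ partition $\omega$ and are not in $q$, so some $A\in q$ meets each in at most one point. Then $A\subseteq^*A_{n+1}$, so $A\notin c_n$ for all $n$, and the neighborhood $\hat A$ of $q$ misses $C$.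
\end{itemize}
To extend a filter by a good set we need a set that is compatible with the filter and on which $z$ is constant, or injective with discrete range. A selective extension of the filter contains one.

\begin{lemma}\label{lem:selective}
If $q$ is selective and $z\colon\omega\to\beta\omega$ is not constant on any member of $q$, then $z$ is injective with discrete range on some member of $q$.
\end{lemma}

\begin{proof}
The fibers of $z$ are not in $q$, so $z$ is injective on some $Q_0\in q$. Let $t=q\text{-}\lim z$. Deleting at most one point from $Q_0$, assume $z(n)\ne t$ for $n\in Q_0$. Choose clopen neighborhoods $W_n$ of $t$ ($n\in Q_0$), decreasing in $n$, with $z(n)\notin W_n$. Color pairs $i<j$ in $Q_0$ according to whether $z(j)\in W_i$. By (i) there is a homogeneous $Q\in q$ with $Q\subseteq Q_0$. For $i=\min Q$ the set $\{j:z(j)\in W_i\}$ is in $q$ by \eqref{eq:lim}, so it contains some $j\in Q$ with $j>i$. By homogeneity $z(j)\in W_i$ for all $i<j$ in $Q$.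

Let $i\in Q$. If $i=\min Q$, the clopen set $\beta\omega\setminus W_i$ contains $z(i)$ and no $z(j)$ with $i<j\in Q$. Otherwise let $i^-$ be the predecessor of $i$ in $Q$. The clopen set $W_{i^-}\setminus W_i$ contains $z(i)$ and no other $z(j)$ with $j\in Q$: for $j>i$ we have $z(j)\in W_i$, and for $j\le i^-$ we have $z(j)\notin W_j\supseteq W_{i^-}$. So $z[Q]$ is discrete.
\end{proof}

Assume $\operatorname{cov}(\mathcal M)=\mathfrak c$ and enumerate $\mathcal Z\times T=\{(z_\xi,t_\xi):\xi<\kappa\}$ with $\kappa<\mathfrak c$. We choose recursively sets $R_\xi$ good for $(z_\xi,t_\xi)$ such that, for each $\xi\le\kappa$, the cofinite sets together with $\{R_\eta:\eta<\xi\}$ generate a proper filter $\mathcal F_\xi$. At limit stages $\mathcal F_\xi$ is an increasing union of proper filters, so nothing has to be done. Given $\mathcal F_\xi$, let $\mathcal G$ be the family of finite intersections of its generators; it is a base of $\mathcal F_\xi$ of size less than $\mathfrak c$. By (ii) take a selective $q\supseteq\mathcal F_\xi$. If $z_\xi$ is constant on some $Q\in q$, let $R_\xi=Q$; then $\mathcal F_{\xi+1}\subseteq q$ is proper. Otherwise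 take $Q\in q$ from Lemma~\ref{lem:selective}. The point $t_\xi$ may equal $q\text{-}\lim z_\xi$, so we may have to leave $q$. The sets $G\cap Q$ ($G\in\mathcal G$) belong to $q$ and hence are infinite, and (iii) gives $S\subseteq\omega$ such that both $Q\cap S$ and $Q\setminus S$ meet every $G\in\mathcal G$. By \eqref{eq:split} one of these two sets is good for $(z_\xi,t_\xi)$; let $R_\xi$ be that set. It meets every member of $\mathcal F_\xi$, so $\mathcal F_{\xi+1}$ is proper.

Finally, extend $\mathcal F_\kappa$ to a selective ultrafilter $r$ by (ii). It is a weak P-point by (iv) and contains all $R_\xi$, so it satisfies \eqref{eq:goal}. This completes the proof of Theorem~\ref{thm:H}.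

\begin{thebibliography}{9}

\bibitem{BPS} Balcar, Pelant and Simon.

\bibitem{BJ} Bartoszy\'nski and Judah, \emph{Set Theory}.

\bibitem{Can} Canjar, 1990.

\bibitem{Gro} Grothendieck, 1953.

\bibitem{KMSZ} Jerzy K\k{a}kol, Witold Marciszewski, Damian Sobota, Lyubomyr Zdomskyy, \emph{On complemented copies of the space $c_0$ in spaces $C_p(X\times Y)$}, arXiv:2007.14723 (2020).

\bibitem{Kun} Kunen, \emph{Weak P-points in $N^*$}, 1980.

\end{thebibliography}
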